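\title{The satisfaction relation of modal graph theory is not provably definable in ZFC}

\begin{abstract}
In modal graph theory, $\Diamond\varphi$ holds at a graph $G$ if $\varphi$ holds at some graph that has $G$ as an induced subgraph. The recursive definition of truth for this language quantifies over the proper class of all graphs, and Hamkins and Wo{\l}oszyn asked whether the satisfaction relation can be defined in ZFC. We show that, if ZFC is consistent, there is no formula, with or without a set parameter, that ZFC proves to define it. The reason is that in the absence of measurable cardinals modal graph theory interprets first-order truth in the universe of sets. In the other direction, if $\mu$ is a Vop\v{e}nka cardinal, then the satisfaction relation is definable in $V_\mu$.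
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{graph} is a set of vertices with an irreflexive symmetric relation $\sim$; the empty graph $\emptyset$ is allowed. We write $G\sqsubseteq H$, and call $H$ an \emph{extension} of $G$, if $G$ is an induced subgraph of $H$. The class of all graphs, ordered by $\sqsubseteq$, is a potentialist system: the graphs are the possible worlds, a statement is possible at $G$ if it holds in some extension of $G$, and it is necessary at $G$ if it holds in every extension.

Let $\mathcal L_\sim$ be the first-order language with equality and one binary relation symbol $\sim$. The language $\mathcal L^\Diamond_\sim$ of \emph{modal graph theory} is the closure of $\mathcal L_\sim$ under the Boolean connectives, the quantifiers and the operators $\Diamond$ and $\Box$. We take $\neg,\wedge,\exists,\Diamond,\Box$ as primitive and the rest as abbreviations; further primitives with their usual clauses would change nothing below. Formulas are hereditarily finite sets. An \emph{assignment} for $\varphi$ in $G$ is a function from the finite set $\mathrm{Fv}(\varphi)$ of free variables of $\varphi$ to the vertices of $G$, and a \emph{triple}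 is a $(G,\varphi,s)$ with $G$ a graph, $\varphi\in\mathcal L^\Diamond_\sim$ and $s$ an assignment for $\varphi$ in $G$.

\begin{definition}\label{def:sat}
Let $S$ be a class of triples. If $s$ is defined on a finite set containing $\mathrm{Fv}(\varphi)$, write $G\models\varphi[s]$ for $(G,\varphi,s{\restriction}\mathrm{Fv}(\varphi))\in S$. We call $S$ a \emph{satisfaction class} if the following clauses hold for all triples.
\begin{itemize}
\item $G\models(x=y)[s]$ iff $s(x)=s(y)$, and $G\models(x\sim y)[s]$ iff $s(x)$ and $s(y)$ are adjacent in $G$.
\item $G\models\neg\varphi[s]$ iff $G\not\models\varphi[s]$, and $G\models(\varphi\wedge\chi)[s]$ iff $G\models\varphi[s]$ and $G\models\chi[s]$.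
\item $G\models\exists v\,\varphi[s]$ iff for some vertex $w$ of $G$ we have $G\models\varphi[s']$, where $s'$ is $s$ modified by $v\mapsto w$.
\item $G\models\Diamond\varphi[s]$ iff $H\models\varphi[s]$ for some graph $H\sqsupseteq G$, and $G\models\Box\varphi[s]$ iff $H\models\varphi[s]$ for every graph $H\sqsupseteq G$.
\end{itemize}
\end{definition}

Without the last clause, truth at $G$ refers to $G$ alone, and the recursion takes place on a set. With it, the value at one triple depends on the values at a proper class of triples, so the recursion is not set-like and the recursion theorem of ZFC does not apply. It is known that stronger class theories prove that the recursion has a solution; examples are Kelley--Morse set theory, and G\"odel--Bernays set theory with the principle of elementary transfinite recursion $\mathrm{ETR}$, or just with $\mathrm{ETR}_\omega$. In ZFC each single modal formula still has a meaning, obtained by unfolding the clauses into a formula of set theory (Section~\ref{sec:prelim}). But every modal operator contributes an unbounded quantifier to the unfolding, and the issue is whether one formula of set theory can serve all modal formulas at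 once.

For a formula $\sigma(p,x)$ of set theory, let $\mathrm{Ob}_\sigma(p)$ be the first-order statement that $\{x:\sigma(p,x)\}$ is a satisfaction class. (The requirement that the class contain only triples is harmless, since one may add ``$x$ is a triple'' to $\sigma$.) Hamkins and Wo{\l}oszyn \cite{HW} asked whether in ZFC one can define the satisfaction relation of modal graph theory for the class of all graphs. We treat the question in the following precise form.

\medskip
\noindent\textbf{Question.} \emph{Is there a formula $\sigma(p,x)$ of set theory such that ZFC proves $\exists p\,\mathrm{Ob}_\sigma(p)$?}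
\medskip

The parameter-free question is the case in which $\sigma$ does not depend on $p$. Two opposite guesses are plausible.

The first guess is yes, by compactness. Let $\varphi$ be first-order. Then $G\models\Diamond\varphi[s]$ if and only if $K\models\Diamond\varphi[s]$ for every finite $K\sqsubseteq G$ containing the range of $s$. From left to right, an extension of $G$ is an extension of $K$. From right to left, for nonempty $G$, the graph axioms together with $\varphi[s]$ and the atomic diagram of $G$ are finitely satisfiable, and a model of them is isomorphic to an extension of $G$ that satisfies $\varphi[s]$. So the truth of $\Diamond\varphi$ at any graph can be read from a table of values at finite graphs. Suppose that a bound of this kind existed for the whole modal language: a cardinal $\kappa$ such that $\Diamond\varphi$ holds at $G$ whenever it holds at all relevant subgraphs of size less than $\kappa$. Then the table of values at graphs of size less than $\kappa$ would be essentially a set, and with this set as a parameter the recursion at each $G$ would be a set recursion.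

The second guess is no, by expressive power. A new vertex $q$ singles out the set of its neighbors in $G$, and every set of vertices of $G$ arises in this way, so $\Diamond\exists q$ resembles a second-order quantifier. Moreover $\Diamond$ can create graphs of any size. If this suffices to describe the universe $(V,\in)$, then a definable satisfaction class contradicts Tarski's theorem on the undefinability of truth.

Each guess describes what happens in some universes of sets, and large cardinals separate the two cases. Since the Question asks for provability, the second kind of universe settles it. An ultrafilter is \emph{$\kappa$-complete} if it is closed under intersections of fewer than $\kappa$ of its members, and a cardinal $\kappa$ is \emph{measurable} if it is uncountable and carries a $\kappa$-complete nonprincipal ultrafilter. Let NM be the statement that there is no measurable cardinal.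

\begin{theorem}\label{thm:undef}
For every formula $\sigma$, the theory $\mathrm{ZFC}+\mathrm{NM}$ proves $\neg\exists p\,\mathrm{Ob}_\sigma(p)$. Hence, if ZFC is consistent, then for no $\sigma$ does ZFC prove $\exists p\,\mathrm{Ob}_\sigma(p)$.
\end{theorem}

So the answer to the Question is no, assuming that ZFC is consistent. The theorem is deduced from an interpretation of set-theoretic truth. Formulas of set theory are built from $v_i\in v_j$ and $v_i=v_j$ with $\neg,\wedge,\exists$. A \emph{truth predicate} for $(V,\in)$ is a class $\mathrm{Tr}$ of pairs $(\varphi,a)$, with $\varphi$ a formula of set theory and $a\colon\mathrm{Fv}(\varphi)\to V$, that obeys Tarski's clauses for all formulas: the analogues of the first three clauses of Definition~\ref{def:sat}, with $\in$ for $\sim$ and with quantifiers ranging over all sets.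

\begin{theorem}[$\mathrm{ZFC}+\mathrm{NM}$; a scheme in $\sigma$]\label{thm:truth}
If $S=\{x:\sigma(p,x)\}$ is a satisfaction class, then there is a truth predicate for $(V,\in)$ definable from $S$.
\end{theorem}

The same interpretation measures the strength of modal graph theory. In the next theorem GBC is G\"odel--Bernays set theory with global choice, and $\emptyset\models\varphi$, for a single modal sentence $\varphi$, is understood through the unfolding. Two sets of sentences are \emph{many-one equivalent} if each is the preimage of the other under a recursive map.

\begin{theorem}\label{thm:strength}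
\begin{itemize}
\item[(a)] There is a recursive map $\theta\mapsto\theta^+$ from sentences of set theory to modal sentences such that, for every $\theta$, $\mathrm{ZFC}+\mathrm{NM}$ proves $\theta\leftrightarrow(\emptyset\models\theta^+)$. So in any model $W$ of $\mathrm{ZFC}+\mathrm{NM}$, the theory of $W$ and the modal theory of the empty graph in $W$ (standard sentences) are many-one equivalent.
\item[(b)] $\mathrm{GBC}+\mathrm{NM}$ proves: a satisfaction class for modal graph theory exists if and only if a truth predicate for $(V,\in)$ exists.
\end{itemize}
\end{theorem}

The hypothesis NM cannot simply be dropped. A cardinal $\mu$ is \emph{Vop\v{e}nka} if it is inaccessible and for every sequence $\langle M_\alpha:\alpha<\mu\rangle$ of pairwise distinct structures in $V_\mu$ of the same finite signature there are $\alpha\ne\beta$ and an elementary embedding $M_\alpha\to M_\beta$.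

\begin{theorem}\label{thm:vop}
There is a formula $\sigma$ such that, if $\mu$ is a Vop\v{e}nka cardinal, then $V_\mu\models\mathrm{ZFC}+\exists p\,\mathrm{Ob}_\sigma(p)$; moreover, in $V_\mu$ the satisfaction class is definable without parameters. So if ZFC together with ``there is a Vop\v{e}nka cardinal'' is consistent, then $\exists p\,\mathrm{Ob}_\sigma(p)$ is independent of ZFC.
\end{theorem}

We do not determine the exact large-cardinal threshold between NM and the situation of Theorem~\ref{thm:vop}.

Section~\ref{sec:example} shows on the example of connectedness how a new vertex acts as a subset, and isolates the difficulty: an extension that adds the new vertex may also change the structure one is talking about. The proof of the first three theorems then has four steps. We code relational structures in graphs (Section~\ref{sec:coding}); we find structures, containing any prescribed transitive set, that under NM have no proper extension of a certain kind (Section~\ref{sec:rigid}); we recognize their codes by a modal formula (Section~\ref{sec:modal}); and we translate the quantifiers of set theory by passing from one code to a larger one (Section~\ref{sec:translation}).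 Section~\ref{sec:vop} proves Theorem~\ref{thm:vop} along the lines of the first guess.

\section{Unfolding and uniqueness}\label{sec:prelim}

A \emph{standard} formula is a formula of the metatheory, as opposed to an arbitrary element of the set of formulas as defined inside ZFC. We write $\ulcorner\varphi\urcorner$ for the code of a standard formula when the distinction matters. An induction on formulas in the metatheory yields a scheme, one theorem for each standard formula. An induction on formulas inside the theory covers all formulas, but it requires the property in question to be expressed by one first-order formula with set parameters. In GBC class parameters are allowed as well: there, every first-order formula with set and class parameters defines a class, and a class meets every set in a set. A first instance of metatheoretic induction: if $\mathrm{Tr}$ is a truth predicate, then for each standard $\varphi$,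
\begin{equation}\label{eq:T}
\mathrm{Tr}(\ulcorner\varphi\urcorner,a)\leftrightarrow\varphi(a)\quad\text{for all }a\colon\mathrm{Fv}(\varphi)\to V.
\end{equation}

We regard a graph as the ordered pair of its vertex set and its edge relation, but write $w\in G$, $K\subseteq G$ and $|G|$ with reference to the vertex set. For $K\subseteq G$, the induced subgraph on $K$ is $G{\restriction}K$. To \emph{add} vertices to $G$ means to choose sets that are not vertices of $G$ and to form an extension whose only new edges are the ones we list.

The \emph{unfolding} $\varphi^\flat$ of a modal formula $\varphi$ is a formula of set theory. Fix two variables $g,h$ of set theory and a recursive injection $v\mapsto\tilde v$ from the modal variables to variables of set theory other than $g,h$. Fix formulas $\mathrm{Vert}(g,x)$, $\mathrm{Adj}(g,x,y)$ and $\mathrm{Ext}(g,h)$, saying that $x$ is a vertex of $g$, that $x,y$ are adjacent in $g$, and that $g,h$ are graphs with $g\sqsubseteq h$; their bound variables are chosen different from $g$, $h$ and all $\tilde v$. Put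
\begin{gather*}
(x=y)^\flat=(\tilde x=\tilde y),\qquad (x\sim y)^\flat=\mathrm{Adj}(g,\tilde x,\tilde y),\qquad(\neg\varphi)^\flat=\neg\varphi^\flat,\\
(\varphi\wedge\chi)^\flat=\varphi^\flat\wedge\chi^\flat,\qquad(\exists v\,\varphi)^\flat=\exists\tilde v\,(\mathrm{Vert}(g,\tilde v)\wedge\varphi^\flat),\\
(\Diamond\varphi)^\flat=\exists h\,\bigl(\mathrm{Ext}(g,h)\wedge\exists g\,(g=h\wedge\varphi^\flat)\bigr),\\
(\Box\varphi)^\flat=\neg\exists h\,\bigl(\mathrm{Ext}(g,h)\wedge\exists g\,(g=h\wedge\neg\varphi^\flat)\bigr).
\end{gather*}
The inner quantifier $\exists g\,(g=h\wedge\cdots)$ moves the current graph from $g$ to $h$. The free variables of $\varphi^\flat$ are among $g$ and the $\tilde v$ with $v\in\mathrm{Fv}(\varphi)$. We write $\varphi^\flat(G,s)$ for $\varphi^\flat$ under $g\mapsto G$, $\tilde v\mapsto s(v)$.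

\begin{lemma}\label{lem:unfold}
If ``$G\models\varphi[s]$'' is read as $\varphi^\flat(G,s)$, then ZFC proves each clause of Definition~\ref{def:sat} for each standard formula. If $S$ is a satisfaction class, then for each standard $\varphi$ we have $(G,\ulcorner\varphi\urcorner,s)\in S$ if and only if $\varphi^\flat(G,s)$, for all $G$ and $s$.
\end{lemma}

\begin{proof}
Each line in the definition of $\varphi^\flat$ is the corresponding clause written out, which is the first claim. The second follows by induction on $\varphi$ in the metatheory, since both readings obey the same clause at each step.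
\end{proof}

Thus $G\models\varphi[s]$ is unambiguous for standard $\varphi$, whether or not a satisfaction class exists. The formulas studied in Sections~\ref{sec:example}--\ref{sec:modal} are standard, so the lemmas about them are statements of set theory that hold in both readings. They also hold, in a satisfaction class, for every formula obtained from one of them by renaming its free variables injectively to variables that are not bound in it, because the finitely many applications of the clauses do not depend on the names. We write $G\models\varphi(a_1,\dots,a_n)$ when the assignment is clear.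

\begin{proposition}\label{prop:unique}
For all formulas $\sigma,\sigma'$, ZFC proves: if $\mathrm{Ob}_\sigma(p)$ and $\mathrm{Ob}_{\sigma'}(p')$, then $\{x:\sigma(p,x)\}=\{x:\sigma'(p',x)\}$. Consequently, if $\exists p\,\mathrm{Ob}_\sigma(p)$ holds, then the satisfaction class is defined without parameters by
\[
\sigma^\circ(x):\quad\exists p\,\bigl(\mathrm{Ob}_\sigma(p)\wedge\sigma(p,x)\bigr).
\]
\end{proposition}

\begin{proof}
Call the two classes $S,S'$. The property of $\varphi$ that $(G,\varphi,s)\in S\leftrightarrow(G,\varphi,s)\in S'$ for all $G$ and $s$ is first-order in $p,p'$. It holds for atomic formulas and passes through each clause, since the right side of a clause mentions only the immediate subformulas, though possibly at other graphs. By induction inside the theory it holds for all $\varphi$. Taking $\sigma'=\sigma$, all parameters $p$ with $\mathrm{Ob}_\sigma(p)$ give the same class, and $\sigma^\circ$ defines it.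
\end{proof}

So in every model of ZFC, definability of the satisfaction class with parameters and without parameters are equivalent.

\section{A new vertex is a subset}\label{sec:example}

Two vertices $x,y$ lie in the same component of $G$ exactly if every set of vertices that contains $x$ and is closed under edges contains $y$. The quantifier over sets can be replaced by a quantifier over possible vertices.

\begin{example}\label{ex:conn}
Let $\mathrm{Conn}(x,y)$ be the formula
\[
\neg\Diamond\exists q\,\bigl[q\sim x\wedge q\not\sim y\wedge q\ne y\wedge\forall u\forall v\,(u\sim v\wedge q\sim u\wedge v\neq q\to q\sim v)\bigr].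
\]
Then $G\models\mathrm{Conn}(a,b)$ if and only if $a$ and $b$ lie in the same component of $G$.

Suppose they lie in different components. Add one vertex $q$, adjacent exactly to the vertices of the component $C$ of $a$. If $u\sim v$, $q\sim u$ and $v\ne q$, then $u\in C$ and $v$ is a neighbor of $u$ in $G$, so $v\in C$ and $q\sim v$. Thus $q$ is a witness and $\mathrm{Conn}(a,b)$ fails.

Suppose $a=n_0\sim n_1\sim\dots\sim n_k=b$ is a path in $G$, and let $q$ be a witness in some extension $H$. The path is still a path in $H$. We claim that $q=n_i$ or $q\sim n_i$ for each $i$. This holds for $i=0$. If $q=n_i$ then $q\sim n_{i+1}$ by an edge of the path, and if $q\sim n_i$ then $n_{i+1}=q$ or $q\sim n_{i+1}$ by the closure condition. For $i=k$ this contradicts $q\ne b$ and $q\not\sim b$.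
\end{example}

The finite bound of the first guess already fails one modal level higher.

\begin{example}\label{ex:nonlocal}
Let $\varphi(x,y)$ say that every vertex has degree at most $2$ and $\mathrm{Conn}(x,y)$. Let $G$ be the disjoint union of two two-way infinite paths, with $a$ on one and $b$ on the other. In an extension with all degrees at most $2$ no vertex of $G$ has a new neighbor, so $a$ and $b$ remain in different components, and $G\not\models\Diamond\varphi(a,b)$. But if $K\subseteq G$ is finite and contains $a,b$, then $G{\restriction}K$ is a disjoint union of finite paths with $a,b$ on different ones; adding a vertex adjacent to one end of each of these two paths shows $G{\restriction}K\models\Diamond\varphi(a,b)$.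
\end{example}

The two halves of Example~\ref{ex:conn} are of different kinds. In the first half we chose the extension, and we added nothing but $q$. In the second half the extension was arbitrary, and the argument worked because a path is an existential fact that persists to every extension. To speak about sets we need more than existential facts. We want to say, for instance, that a family $F$ coded in $G$ contains a representative of every subset of a coded set $X$. The natural attempt is ``necessarily, for every $q$, the set of neighbors of $q$ in $X$ is represented in $F$''. In an arbitrary extension, however, $X$ itself may have grown, and then the statement concerns the wrong set. We need a guard: a formula that holds at $G$ and that forces $X$ to be unchanged in every extension where it still holds. In Example~\ref{ex:nonlocal} the degree bound was a guard for the component of $a$. For a definable infinite set $X$ no first-order guard exists, because by compactness $G$ has an elementary extension in which $X$ has a new element. The guard we use adds to a first-order theory the condition that a copy of $\omega$ is standard, which is expressed as in Example~\ref{ex:conn}.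 The assumption NM is what makes this guard work for sets of every size.

\section{Coding structures in graphs}\label{sec:coding}

It is easier to design the rigid objects as relational structures, so we first code such structures in graphs. We need one signature only. Let $L$ have unary symbols $X,N,F,Z$, binary symbols $E,\mathrm{Suc},I$, a ternary symbol $\mathrm{Val}$ and a $4$-ary symbol $C$.

A fact $R(\bar y)$ will be recorded by a small gadget attached to $\bar y$. Gadgets persist to extensions, but the absence of a gadget does not: an extension can attach a new one to an old tuple. So we record negative facts by gadgets too. For each $R\in L$ let $\bar R$ be a new symbol of the same arity, and let $L^\pm=\{R,\bar R:R\in L\}$. The finite set $\mathrm{Col}$ of \emph{colors} consists of $\star$ and all pairs $(Q,i)$ with $Q\in L^\pm$ and $1\le i\le\mathrm{ar}(Q)$. Let $\bar c=(c_\eta)_{\eta\in\mathrm{Col}}$ be variables, called \emph{labels}. A vertex has color $\eta$ if $c_\eta$ is the only label adjacent to it: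
\[
\mathrm{col}_\eta(v):\quad v\sim c_\eta\wedge\bigwedge_{\zeta\neq\eta}v\not\sim c_\zeta .
\]
For $Q\in L^\pm$ of arity $r$, let $Q_c(x_1,\dots,x_r)$ be the formula
\[
\bigwedge_{i\le r}\mathrm{col}_\star(x_i)\wedge\exists u_1\dots\exists u_r\Bigl[\bigwedge_{i\le r}\bigl(\mathrm{col}_{(Q,i)}(u_i)\wedge u_i\sim x_i\bigr)\wedge\bigwedge_{i<r}u_i\sim u_{i+1}\Bigr];
\]
see Figure~\ref{fig:gadget}. Let $\mathrm{Code}(\bar c)$ say that the labels are distinct and pairwise nonadjacent, and that for each $R\in L$ and each tuple of $\star$-colored vertices of the right length exactly one of $R_c,\bar R_c$ holds. If $H\models\mathrm{Code}(\bar c)$, let $M^H_c$ be the $L$-structure whose elements are the $\star$-colored vertices and whose relations are the $R_c$. Under $\mathrm{Code}(\bar c)$ no label is adjacent to a label, so labels have no color; in particular \emph{no element of $M_c^H$ is a label}.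

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[draw,circle,inner sep=2pt] (y1) at (0,0) {$y_1$};
\node[draw,circle,inner sep=2pt] (y2) at (2,0) {$y_2$};
\node[draw,circle,inner sep=2pt] (u1) at (0,1.3) {$u_1$};
\node[draw,circle,inner sep=2pt] (u2) at (2,1.3) {$u_2$};
\node[draw] (c1) at (-1.9,1.3) {$c_{(Q,1)}$};
\node[draw] (c2) at (3.9,1.3) {$c_{(Q,2)}$};
\node[draw] (cs) at (1,-1) {$c_\star$};
\draw (c1)--(u1)--(u2)--(c2);
\draw (u1)--(y1)--(cs)--(y2)--(u2);
\end{tikzpicture}
\caption{The gadget recording the fact $Q(y_1,y_2)$ for a binary symbol $Q$. Boxes are labels. The elements $y_1,y_2$ of the coded structure are adjacent to $c_\star$, and the vertex $u_i$ of the path is adjacent to $y_i$ and to the label $c_{(Q,i)}$, which marks the symbol and the coordinate.}\label{fig:gadget}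
\end{figure}

\begin{lemma}\label{lem:sub}
If $H\sqsubseteq H'$ both satisfy $\mathrm{Code}(\bar c)$, then $M_c^H$ is a substructure of $M_c^{H'}$.
\end{lemma}

\begin{proof}
Colors are defined without quantifiers, so a vertex of $H$ has the same color in $H$ and in $H'$. Each $Q_c$ is existential, so it persists from $H$ to $H'$. If $R_c(\bar x)$ fails in $H$ for a tuple from $M_c^H$, then $\bar R_c(\bar x)$ holds in $H$, hence in $H'$, so $R_c(\bar x)$ fails in $H'$.
\end{proof}

Call an extension $H'$ of $H$ \emph{$\bar c$-neutral}, for $\bar c$ in $H$, if no vertex of $H'\setminus H$ is adjacent to a label of $\bar c$. These are the extensions we use when the choice is ours.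

\begin{lemma}\label{lem:neutral}
Let $H'$ be a $\bar c$-neutral extension of $H$. Then the new vertices have no color, $\mathrm{Code}(\bar c)$ holds in $H'$ if and only if it holds in $H$, and in that case $M_c^{H'}=M_c^H$.
\end{lemma}

\begin{proof}
A colored vertex is adjacent to a label, so the new vertices have no color. Each $Q_c$ involves only colored vertices, both as arguments and as witnesses, so it defines the same relation in $H$ and in $H'$.
\end{proof}

\begin{lemma}\label{lem:exist}
For every $L$-structure $M$ and every graph $H$ there are an extension $H'$ of $H$, in which no new vertex is adjacent to an old one, and labels $\bar c$ in $H'\setminus H$ such that $H'\models\mathrm{Code}(\bar c)$ and $M_c^{H'}\cong M$.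
\end{lemma}

\begin{proof}
Add the labels, and for each element of $M$ a vertex adjacent to $c_\star$; identify the element with its vertex. Interpret $\bar R$ as the complement of $R$ in $M$. For each $Q\in L^\pm$ and each tuple $\bar y\in Q$ add a path $u_1\sim\dots\sim u_r$ of new vertices with $u_i\sim c_{(Q,i)}$ and $u_i\sim y_i$. Then the elements of $M$ have color $\star$, each $u_i$ has color $(Q,i)$, and the labels and the vertices of $H$ have no color. If $\bar y\in Q$ then $Q_c(\bar y)$ holds. Conversely, let $u_1,\dots,u_r$ witness $Q_c(\bar x)$. Having color $(Q,1)$, the vertex $u_1$ is the first vertex of the path of some $\bar y\in Q$. The neighbors of the $i$-th vertex of this path are its label, $y_i$, and its predecessor and successor on the path. Its only neighbor of color $(Q,i+1)$ is therefore its successor, so inductively $u_i$ is the $i$-th vertex of the same path; and its only neighbor of color $\star$ is $y_i$, so $x_i=y_i$. Hence $Q_c$ defines exactly $Q$.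
\end{proof}

\section{Full structures and their rigidity}\label{sec:rigid}

The structures we want consist of a set $X$ with a membership relation $E$, a copy $N$ of $\omega$, and a family $F$ of functions from $X$ to $N$. Write ``$f(x)=n$'' for $\mathrm{Val}(f,x,n)$ and $0$ for the element of $Z$. Let $T$ be the conjunction of the following first-order $L$-sentences.
\begin{itemize}
\item[(T1)] $X,N,F$ partition the universe.
\item[(T2)] $Z$ is a singleton $\{0\}\subseteq N$, and $\mathrm{Suc}$ is the graph of an injective function $N\to N$ whose range omits $0$.
\item[(T3)] $\mathrm{Val}\subseteq F\times X\times N$, and for all $f\in F$, $x\in X$ there is exactly one $n$ with $f(x)=n$.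
\item[(T4)] If $f\neq g$ in $F$, then $f(x)\neq g(x)$ for some $x\in X$.
\item[(T5)] $C(f,g,m,n)$ holds if and only if there is $x$ with $f(x)=m$ and $g(x)=n$.
\item[(T6)] For each $y\in X$ there is $f\in F$ with $I(y,f)$; and $I(y,f)$ implies that $y\in X$, $f\in F$ and $\forall x\in X\,(f(x)=f(y)\to x=y)$.
\item[(T7)] $E\subseteq X\times X$, and elements of $X$ with the same $E$-predecessors are equal.
\item[(T8)] For $f\in F$: if $f(x)=0$ for some $x$, then there is $x$ with $f(x)=0$ and $f(y)\ne0$ for all $y\mathrel{E}x$.
\end{itemize}
The symbols $C$ and $I$ exist for one reason: a substructure and its extension agree on atomic facts only. By (T5) the existential fact that a pair of values is attained becomes atomic, so it passes \emph{down} from an extension, and then has a witness in the smaller structure. By (T6) the universal fact that $f$ isolates $y$ becomes atomic, so it passes \emph{up}.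

\begin{definition}
A model $M$ of $T$ is an \emph{$\omega$-model} if every element of $N$ is reachable from $0$ by finitely many $\mathrm{Suc}$-steps. It is \emph{full} if it is an $\omega$-model and every function $X\to N$ is of the form $x\mapsto f(x)$ for some $f\in F$.
\end{definition}

In an $\omega$-model the map sending $k$ to the $k$-th successor of $0$ is a bijection $\omega\to N$ by (T2), and we identify $N$ with $\omega$. In a full model we identify $F$ with ${}^X\omega$, using (T4); $1_A$ denotes the characteristic function of $A\subseteq X$.

Let $M$ be full. Every $A\subseteq X$ is the zero set of $1_{X\setminus A}$, so by (T8) every nonempty $A\subseteq X$ has an $E$-minimal element: $E$ is well-founded. It is extensional by (T7). Recall the Mostowski collapse: for a well-founded extensional relation $E$ on a set $X$, the recursion $\pi(x)=\{\pi(y):y\mathrel{E}x\}$ defines an isomorphism of $(X,E)$ with $(t,\in)$ for a transitive set $t$. So each $x\in X$ names a set $\pi(x)$. Conversely, every set is named in some full structure.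

\begin{lemma}\label{lem:Mt}
For each transitive set $t$ there is a full structure $M_t$ with $(X,E)\cong(t,\in)$.
\end{lemma}

\begin{proof}
Let $X,N,F$ be disjoint copies of $t$, $\omega$ and ${}^t\omega$, with $E$ the membership relation, $Z=\{0\}$, $\mathrm{Suc}$ the successor relation and $\mathrm{Val}$ evaluation. Define $C$ by (T5), and let $I(y,f)$ hold iff $f=1_{\{y\}}$. Then (T1)--(T5) hold by construction; (T6) holds since $1_{\{y\}}$ takes the value $1$ only at $y$; (T7) holds since $t$ is transitive, so that its elements are determined by their members in $t$; and (T8) is the axiom of foundation.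
\end{proof}

We claim that under NM a full structure $M$ has no proper extension $M'$ that is an $\omega$-model of $T$. The idea is visible when $X$ is countable, and there NM is not needed.

\begin{example}\label{ex:countable}
Let $X=\{y_0,y_1,\dots\}$ be countably infinite and suppose $M'$ has a new element $x^*$ of sort $X$. As the proof below shows, $M'$ has the same sort $N=\omega$ as $M$. Let $h\in F$ be the function $h(y_k)=k$. In $M'$ it has a value $k=h(x^*)\in\omega$. Take $f\in F$ with $I(y_k,f)$, and let $n=f(x^*)$. Then $C(h,f,k,n)$ holds in $M'$, with witness $x^*$. It is an atomic fact about elements of $M$, so it holds in $M$, where it has a witness $y\in X$. From $h(y)=k$ we get $y=y_k$, so $f(y_k)=n=f(x^*)$. But $I(y_k,f)$ holds in $M'$, so $x^*=y_k$, which is absurd.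
\end{example}

For uncountable $X$ no single function into $\omega$ separates the points. What remains is that $x^*$ decides, for each $A\subseteq X$, whether it ``belongs'' to $A$, by the value $1_A(x^*)$. These decisions form an ultrafilter, which is $\omega_1$-complete because all values lie in the true $\omega$. The following standard lemma connects this with NM.

\begin{lemma}\label{lem:meas}
If some set $X$ carries an $\omega_1$-complete nonprincipal ultrafilter $U$, then there is a measurable cardinal.
\end{lemma}

\begin{proof}
The singletons partition $X$ into sets not in $U$. Let $\kappa$ be the least cardinality of a partition of $X$ into sets not in $U$. If $\kappa$ were finite or countable, the complements of the pieces would be countably many members of $U$ with empty intersection; so $\kappa$ is uncountable. Enumerate the pieces of such a partition by $\kappa$, let $h\colon X\to\kappa$ send each point to the index of its piece, and let $W=\{B\subseteq\kappa:h^{-1}[B]\in U\}$. Since $h^{-1}$ commutes with the Boolean operations, $W$ is an ultrafilter on $\kappa$, and it is nonprincipal because no piece $h^{-1}[\{\xi\}]$ is in $U$. Suppose $W$ is not $\kappa$-complete.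 Passing to complements, there are $\lambda<\kappa$ and sets $B_\xi\notin W$, $\xi<\lambda$, with union $B\in W$. The sets $h^{-1}[B_\xi\setminus\bigcup_{\zeta<\xi}B_\zeta]$ and $h^{-1}[\kappa\setminus B]$ are pairwise disjoint, cover $X$ and are not in $U$. The nonempty ones form a partition of size less than $\kappa$, a contradiction.
\end{proof}

\begin{lemma}[Rigidity; NM]\label{lem:rigid}
If $M$ is full, $M$ is a substructure of $M'$, and $M'$ is an $\omega$-model of $T$, then $M'=M$.
\end{lemma}

\begin{proof}
Write $X',N',F'$ for the sorts of $M'$. By (T1) it suffices to show that they equal $X,N,F$.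

\emph{The sort $N$.} The zero of $M$ satisfies $Z$ in $M'$, so it is the zero of $M'$. The successor function of $M'$ extends that of $M$, which is defined on all of $N$ with values in $N$. So the elements reachable from $0$ are the same in both structures, and $N'=N=\omega$ because both are $\omega$-models. By (T3), for $f\in F$ and $y\in X$ the value $f(y)$ is the same in $M$ and $M'$.

\emph{The sort $X$.} Suppose $x^*\in X'\setminus X$. For $f\in F$ let $v(f)\in\omega$ be the value $f(x^*)$ in $M'$. Then:
\begin{itemize}
\item[(P)] for all $f,g\in F$ there is $y\in X$ with $f(y)=v(f)$ and $g(y)=v(g)$.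
\end{itemize}
Indeed, $C(f,g,v(f),v(g))$ holds in $M'$ by (T5), its four arguments lie in $M$, so it holds in $M$, and (T5) in $M$ gives $y$. If $X=\emptyset$ this is already a contradiction, since $F$ contains the empty function.

Let $U=\{A\subseteq X:v(1_A)=1\}$. By (P), each $v(f)$ is a value of $f$ on $X$. Hence $v(1_A)\in\{0,1\}$, $X\in U$ and $\emptyset\notin U$. Three more applications of (P) give the following.
\begin{itemize}
\item For $1_A$ and $1_{X\setminus A}$: the values at $y$ sum to $1$, so exactly one of $A$, $X\setminus A$ is in $U$.
\item For $1_A$ and $1_B$ with $A\subseteq B$ and $A\in U$: here $y\in A$, so $v(1_B)=1_B(y)=1$. Thus $U$ is upward closed.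
\item For $f$ and $1_A$ with $A=f^{-1}[\{v(f)\}]$: here $f(y)=v(f)$, so $y\in A$ and $v(1_A)=1$. Thus $f^{-1}[\{v(f)\}]\in U$ for every $f\colon X\to\omega$.
\end{itemize}
Now let $A_k\in U$ for $k<\omega$. Define $f(y)=0$ if $y\in\bigcap_kA_k$, and $f(y)=1+\min\{k:y\notin A_k\}$ otherwise; $f\in F$ by fullness. Let $m=v(f)$, so $f^{-1}[\{m\}]\in U$. If $m\ge1$ then $f^{-1}[\{m\}]\subseteq X\setminus A_{m-1}$, so both $A_{m-1}$ and its complement are in $U$, which is impossible. So $m=0$ and $\bigcap_kA_k\in U$. Hence $U$ is an $\omega_1$-complete ultrafilter.

It is nonprincipal. Suppose $\{y\}\in U$, and take $f\in F$ with $I(y,f)$ in $M$. The point given by (P) for $f$ and $1_{\{y\}}$ must be $y$, so $f(y)=v(f)=f(x^*)$. As $I(y,f)$ holds in $M'$, (T6) in $M'$ gives $x^*=y\in X$, a contradiction. By Lemma~\ref{lem:meas} there is a measurable cardinal, contrary to NM. So $X'=X$.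

\emph{The sort $F$.} Each $f\in F'$ determines a function $X\to N$, which by fullness is also determined by some $g\in F$. Since $X'=X$, (T4) in $M'$ gives $f=g$.
\end{proof}

\begin{remark}\label{rem:ultra}
Both NM and the assumption on $M'$ are needed. An ultrapower $M'$ of $M$ is an elementary extension of $M$ by {\L}o\'s's theorem, so it satisfies $T$. For a nonprincipal ultrafilter on $\omega$, the class of the identity map $\omega\to N$ is a new element of $N'$; here $M'$ is not an $\omega$-model. For $M=M_\kappa$ and a $\kappa$-complete nonprincipal ultrafilter $U$ on a measurable $\kappa$, every map $\kappa\to\omega$ is constant on a set in $U$, so $N'=N$ and $M'$ is an $\omega$-model, while the class of the identity map $\kappa\to X$ is a new element of $X'$.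
\end{remark}

\section{Fullness is modally expressible}\label{sec:modal}

Let $T(\bar c)$ be the conjunction of $\mathrm{Code}(\bar c)$ with the sentence $T$, in which quantifiers are restricted to $\star$-colored vertices and each $R$ is replaced by $R_c$. It is first-order, and $H\models T(\bar c)$ iff $H\models\mathrm{Code}(\bar c)$ and $M^H_c\models T$. We write $X_c,N_c,\dots$ also for the sorts and relations of $M^H_c$. Following Example~\ref{ex:conn}, let $\mathrm{Reach}(\bar c)$ be
\begin{multline*}
\forall z\forall n\,\Bigl[Z_c(z)\wedge N_c(n)\to\\
\neg\Diamond\exists q\,\bigl(q\sim z\wedge q\not\sim n\wedge\forall x\forall y\,(\mathrm{Suc}_c(x,y)\wedge q\sim x\to q\sim y)\bigr)\Bigr].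
\end{multline*}

\begin{lemma}\label{lem:reach}
If $H\models T(\bar c)$, then $H\models\mathrm{Reach}(\bar c)$ if and only if $M_c^H$ is an $\omega$-model.
\end{lemma}

\begin{proof}
Let $z$ be the zero and $n\in N_c$. If $n$ is reachable via $z=n_0,\dots,n_k=n$, the existential facts $\mathrm{Suc}_c(n_i,n_{i+1})$ persist to every extension. There, a vertex $q\sim z$ with the closure property is adjacent to each $n_i$ in turn, hence to $n$; so no witness $q$ exists. If $n$ is not reachable, add one vertex $q$ adjacent exactly to the reachable elements of $N_c$. These are not labels, so the extension is $\bar c$-neutral and $\mathrm{Suc}_c$ is unchanged by Lemma~\ref{lem:neutral}. The reachable elements include $z$, exclude $n$ and are closed under $\mathrm{Suc}_c$, so $q$ is a witness.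
\end{proof}

The formula $T(\bar c)\wedge\mathrm{Reach}(\bar c)$ is the guard sought in Section~\ref{sec:example}. To quantify over functions $X\to N$ we let one vertex $q$ code a binary relation through intermediate vertices. Let $\rho_q(x,n)$ be $\exists w\,(w\sim q\wedge w\sim x\wedge w\sim n)$, let
\[
\mathrm{Fn}_c(q):\quad\forall x\,\bigl(X_c(x)\to\exists!n\,(N_c(n)\wedge\rho_q(x,n))\bigr),
\]
and let $\mathrm{Rep}(\bar c)$ say that, necessarily, under the guard, every coded function is represented:
\begin{multline*}
\Box\Bigl[T(\bar c)\wedge\mathrm{Reach}(\bar c)\to\forall q\,\Bigl(\mathrm{Fn}_c(q)\to\exists f\,\bigl(F_c(f)\wedge{}\\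
\forall x\forall n\,\bigl(X_c(x)\wedge N_c(n)\to(\mathrm{Val}_c(f,x,n)\leftrightarrow\rho_q(x,n))\bigr)\bigr)\Bigr)\Bigr].
\end{multline*}
Finally let $\mathrm{Full}(\bar c)$ be $T(\bar c)\wedge\mathrm{Reach}(\bar c)\wedge\mathrm{Rep}(\bar c)$.

\begin{lemma}[NM]\label{lem:full}
\begin{itemize}
\item[(a)] $H\models\mathrm{Full}(\bar c)$ if and only if $H\models\mathrm{Code}(\bar c)$ and $M_c^H$ is full.
\item[(b)] If $H\sqsubseteq H'$ both satisfy $\mathrm{Full}(\bar c)$, then $M_c^{H'}=M_c^H$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $H\models\mathrm{Code}(\bar c)$ with $M^H_c$ full. Then $T(\bar c)$ holds, and $\mathrm{Reach}(\bar c)$ holds by Lemma~\ref{lem:reach}. Let $H'\sqsupseteq H$ satisfy the guard. Then $M_c^{H'}$ is an $\omega$-model of $T$ by Lemma~\ref{lem:reach} and extends $M_c^H$ by Lemma~\ref{lem:sub}, so it equals $M_c^H$ by rigidity. This is the use of NM. If $q\in H'$ satisfies $\mathrm{Fn}_c(q)$, then $\rho_q$ restricted to $X_c\times N_c$ is the graph of a function, which some $f\in F_c$ represents by fullness. So $H\models\mathrm{Rep}(\bar c)$.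

Conversely, let $H\models\mathrm{Full}(\bar c)$. Then $M_c^H$ is an $\omega$-model of $T$. Let $g\colon X_c\to N_c$ be any function. Add a vertex $q$ and vertices $w_x$ for $x\in X_c$, with $w_x$ adjacent to $q$, $x$ and $g(x)$. The extension $H'$ is $\bar c$-neutral, so $M^{H'}_c=M^H_c$, and the guard holds in $H'$ by Lemma~\ref{lem:reach}. The neighbors of $q$ are the $w_x$, and among the neighbors $q,x,g(x)$ of $w_x$ the only element of $X_c$ is $x$ and the only element of $N_c$ is $g(x)$, because $q$ has no color and $X_c\cap N_c=\emptyset$. So on $X_c\times N_c$ the relation $\rho_q$ is the graph of $g$, and $\mathrm{Rep}(\bar c)$ gives an $f\in F_c$ representing $g$.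

(b) By (a) both structures are full; apply Lemmas~\ref{lem:sub} and~\ref{lem:rigid}.
\end{proof}

\section{Interpreting set theory}\label{sec:translation}

When $M_c^H$ is full, let $\pi_c$ be the Mostowski collapse of $(X_c,E_c)$. A vertex $x\in X_c$ names the set $\pi_c(x)$, and the atomic formulas of set theory can be read off inside $M_c^H$. A quantifier, however, ranges over all sets, while $M_c^H$ names only the elements of one transitive set, and by rigidity it cannot be enlarged. So at each quantifier we build a second full structure with new labels $\bar d$, large enough to name the witness, and we match the names of the parameters in the two structures.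

The matching is again coded by one vertex $e$. With $\bar c,\bar d$ understood, let $x\approx_ey$ be
\[
X_c(x)\wedge X_d(y)\wedge\exists w\,(w\sim e\wedge w\sim x\wedge w\sim y).
\]
Let $\mathrm{Bis}(\bar c,\bar d,e)$ be the first-order formula saying that $\approx_e$ is a bisimulation: whenever $x\approx_ey$, each $x_1\mathrel{E_c}x$ has some $y_1\mathrel{E_d}y$ with $x_1\approx_ey_1$, and each $y_1\mathrel{E_d}y$ has some $x_1\mathrel{E_c}x$ with $x_1\approx_ey_1$.

\begin{lemma}\label{lem:bis}
If $M^H_c$ and $M^H_d$ are full and $H\models\mathrm{Bis}(\bar c,\bar d,e)$, then $x\approx_ey$ implies $\pi_c(x)=\pi_d(y)$.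
\end{lemma}

\begin{proof}
We use induction on $x$ along the well-founded relation $E_c$. Let $x\approx_ey$. An element of $\pi_c(x)$ is $\pi_c(x_1)$ with $x_1\mathrel{E_c}x$; choosing $y_1\mathrel{E_d}y$ with $x_1\approx_ey_1$, we get $\pi_c(x_1)=\pi_d(y_1)\in\pi_d(y)$. An element of $\pi_d(y)$ is $\pi_d(y_1)$ with $y_1\mathrel{E_d}y$; choosing $x_1\mathrel{E_c}x$ with $x_1\approx_ey_1$, we get $\pi_d(y_1)=\pi_c(x_1)\in\pi_c(x)$.
\end{proof}

\subsection*{The translation}
For $k\in\omega$ fix tuples of label variables $\bar c^k$ and variables $e^k$ and $x^k_j$ ($j\in\omega$), all distinct and distinct from the bound variables of the formulas introduced so far. The index $k$ counts the structures built. For a formula $\varphi$ of set theory let $J(\varphi)=\{j:v_j\in\mathrm{Fv}(\varphi)\}$; we identify assignments for $\varphi$ with families of sets indexed by $J(\varphi)$. By recursion on $\varphi$, for all $k$ at once, define modal formulas $\varphi^k$: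
\begin{gather*}
(v_i\in v_j)^k=E_{c^k}(x_i^k,x_j^k),\qquad(v_i=v_j)^k=(x_i^k=x_j^k),\\
(\neg\varphi)^k=\neg\varphi^k,\qquad(\varphi\wedge\chi)^k=\varphi^k\wedge\chi^k,
\end{gather*}
and, with $J=J(\exists v_i\varphi)$, so that $i\notin J$ and $J(\varphi)\subseteq J\cup\{i\}$, let $(\exists v_i\varphi)^k$ be
\begin{multline*}
\Diamond\,\exists\bar c^{k+1}\,\exists e^{k+1}\,\exists(x_j^{k+1})_{j\in J\cup\{i\}}\,\Bigl[\mathrm{Full}(\bar c^k)\wedge\mathrm{Full}(\bar c^{k+1})\wedge\mathrm{Bis}(\bar c^k,\bar c^{k+1},e^{k+1})\\
\wedge\bigwedge_{j\in J}x_j^k\approx_{e^{k+1}}x_j^{k+1}\wedge X_{c^{k+1}}(x_i^{k+1})\wedge\varphi^{k+1}\Bigr].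
\end{multline*}
The free variables of $\varphi^k$ are among $\bar c^k$ and the $x^k_j$ with $j\in J(\varphi)$, and the map $(\varphi,k)\mapsto\varphi^k$ is recursive. The conjunct $\mathrm{Full}(\bar c^k)$ inside the $\Diamond$ is the guard: without it the extension could attach new $E$-predecessors to $x^k_j$ and so change the set that $x^k_j$ names.

Let $a=(a_j)_{j\in J}$ be a finite family of sets. A \emph{code} of $a$ is a tuple $(H,\bar c,\bar x)$ with $H\models\mathrm{Code}(\bar c)$, $M_c^H$ full, $\bar x=(x_j)_{j\in J}$, $x_j\in X_c$ and $\pi_c(x_j)=a_j$. Every $a$ has a code, by Lemmas~\ref{lem:Mt} and~\ref{lem:exist} applied to a transitive set containing all $a_j$. Restricting $\bar x$ to $J_0\subseteq J$ gives a code of $a{\restriction}J_0$. We write $H\models\varphi^k(\bar c,\bar x)$ for satisfaction under $\bar c^k\mapsto\bar c$, $x_j^k\mapsto x_j$.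

\begin{example}
Let $\varphi$ be $\exists v_1(v_0\in v_1)$ and let $(H,\bar c,x)$ be a code of $a_0=\emptyset$ built from $t=\{\emptyset\}$. Then $X_c=\{x\}$ and $E_c$ is empty, so $M^H_c$ names no witness. Nevertheless $H\models\varphi^0(\bar c,x)$. Add a disjoint code $\bar d$ built from $\{\emptyset,\{\emptyset\}\}$, with $X_d=\{y_0,y_1\}$ and $y_0\mathrel{E_d}y_1$, and add $e$ and one vertex $w$ adjacent to $e,x,y_0$. Then $\approx_e$ is $\{(x,y_0)\}$, which is a bisimulation as neither point has a predecessor, and $y_0,y_1$ serve as $x^1_0,x^1_1$.
\end{example}

The next lemma is the general form of this example together with its converse. It holds in both readings of $\models$: for arbitrary $\varphi$ and $k$ in a given satisfaction class, and for standard $\varphi$ and $k$ through the unfolding. In the first reading the block of quantifiers and the conjunction over $J$ are unwound by an induction on their length inside the theory.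

\begin{lemma}[Quantifier step; NM]\label{lem:quant}
Let $\varphi$ be a formula of set theory, $i,k\in\omega$ and $J=J(\exists v_i\varphi)$. Let $B$ be a class such that for every family $a'$ indexed by $J(\varphi)$ and every code $(H',\bar d,\bar y)$ of $a'$, we have $H'\models\varphi^{k+1}(\bar d,\bar y)$ iff $a'\in B$. Then for every family $a$ indexed by $J$ and every code $(H,\bar c,\bar x)$ of $a$,
\[
H\models(\exists v_i\varphi)^k(\bar c,\bar x)\iff\text{there is a set $b$ with }(a\cup\{(i,b)\}){\restriction}J(\varphi)\in B.
\]
\end{lemma}

\begin{proof}
($\Rightarrow$) Let $H'\sqsupseteq H$ and witnesses $\bar d$, $e$, $\bar y=(y_j)_{j\in J\cup\{i\}}$ in $H'$ be given. The formula $\mathrm{Full}(\bar c)$ holds in $H$ by Lemma~\ref{lem:full}(a) and in $H'$ by choice, so $M_c^{H'}=M_c^H$ by Lemma~\ref{lem:full}(b), and $\pi_c$ is the same map in both graphs. Also $M_d^{H'}$ is full. By Lemma~\ref{lem:bis}, $\pi_d(y_j)=\pi_c(x_j)=a_j$ for $j\in J$. With $b=\pi_d(y_i)$, the tuple $(H',\bar d,\bar y)$ is a code of $a\cup\{(i,b)\}$. Restrict it to $J(\varphi)$. Since $H'\models\varphi^{k+1}(\bar d,\bar y)$, the hypothesis on $B$ gives the right side.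

($\Leftarrow$) Let $b$ be as on the right, and let $t$ be a transitive set with $\pi_c[X_c]\cup\{b\}\subseteq t$. By Lemmas~\ref{lem:Mt} and~\ref{lem:exist} take $H_1\sqsupseteq H$, with no new vertex adjacent to an old one, and labels $\bar d$ in $H_1\setminus H$ coding a full structure with $\pi_d[X_d]=t$. For $s\in t$ let $\hat s\in X_d$ be the vertex with $\pi_d(\hat s)=s$. Form $H'$ by adding to $H_1$ a vertex $e$ and vertices $w_x$ for $x\in X_c$, with $w_x$ adjacent to $e$, $x$ and $\widehat{\pi_c(x)}$.

The extension $H'$ is $\bar c$-neutral over $H$: the only vertices of $H$ with a neighbor outside $H$ are elements of $X_c$, which are not labels of $\bar c$. It is $\bar d$-neutral over $H_1$: the vertices of $H_1$ with a neighbor outside $H_1$ lie in $H$, which contains no label of $\bar d$, or in $X_d$. By Lemma~\ref{lem:neutral} both coded structures are unchanged, and by Lemma~\ref{lem:full}(a) $H'\models\mathrm{Full}(\bar c)\wedge\mathrm{Full}(\bar d)$.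

The neighbors of $e$ are the $w_x$. Among the neighbors $e,x,\widehat{\pi_c(x)}$ of $w_x$, only $x$ is in $X_c$, since $X_c\subseteq H$, and only $\widehat{\pi_c(x)}$ is in $X_d$, since $X_d\subseteq H_1\setminus H$. So $\approx_e$ is exactly $\{(x,\widehat{\pi_c(x)}):x\in X_c\}$. It is a bisimulation. If $x_1\mathrel{E_c}x$, then $\pi_c(x_1)\in\pi_c(x)$, so $\widehat{\pi_c(x_1)}\mathrel{E_d}\widehat{\pi_c(x)}$. If $y_1\mathrel{E_d}\widehat{\pi_c(x)}$, then $\pi_d(y_1)\in\pi_c(x)$, so $\pi_d(y_1)=\pi_c(x_1)$ for some $x_1\mathrel{E_c}x$, and $y_1=\widehat{\pi_c(x_1)}$.

Put $y_j=\hat a_j$ for $j\in J$ and $y_i=\hat b$. Then $x_j\approx_ey_j$ for $j\in J$, and $(H',\bar d,\bar y)$ is a code of $a\cup\{(i,b)\}$. By the hypothesis on $B$, $H'\models\varphi^{k+1}(\bar d,\bar y)$. So $H'$ witnesses $H\models(\exists v_i\varphi)^k(\bar c,\bar x)$.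
\end{proof}

\begin{proposition}[NM]\label{prop:tr}
Let $S$ be a satisfaction class, definable from a set parameter or a class of GBC. For every formula $\varphi$ of set theory and every assignment $a$ for $\varphi$, the truth value of $H\models\varphi^k(\bar c,\bar x)$ is the same for all $k\in\omega$ and all codes $(H,\bar c,\bar x)$ of $a$. The class $\mathrm{Tr}$ of pairs $(\varphi,a)$ for which this value is ``true'' is a truth predicate for $(V,\in)$.
\end{proposition}

\begin{proof}
Define $\mathrm{Tr}(\varphi,a)$ to mean that some code $(H,\bar c,\bar x)$ of $a$ has $H\models\varphi^0(\bar c,\bar x)$. The property of $\varphi$ stated in the first claim is first-order in $S$, so we may prove it by induction on $\varphi$ inside the theory. In each case we show that $H\models\varphi^k(\bar c,\bar x)$ is equivalent to the right side of Tarski's clause for $(\varphi,a)$. That side mentions neither $k$ nor the code, so the first claim follows for $\varphi$; and since $a$ has a code, the clause for $\mathrm{Tr}$ follows too.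

For atomic $\varphi$, the map $\pi_c$ is an isomorphism of $(X_c,E_c)$ with a set ordered by $\in$, so $E_c(x_i,x_j)$ iff $a_i\in a_j$, and $x_i=x_j$ iff $a_i=a_j$. For $\neg\varphi$, we have $H\models\neg\varphi^k(\bar c,\bar x)$ iff not $\mathrm{Tr}(\varphi,a)$, by the induction hypothesis. For $\varphi\wedge\chi$, restrict the code to $J(\varphi)$ and to $J(\chi)$ and apply the induction hypothesis to each. For $\exists v_i\varphi$, the induction hypothesis says that $B=\{a':\mathrm{Tr}(\varphi,a')\}$ satisfies the assumption of Lemma~\ref{lem:quant} for every $k$, and the conclusion of the lemma is the required equivalence.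
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:truth}]
The class $\mathrm{Tr}$ of Proposition~\ref{prop:tr} is defined from $S$ by a first-order formula.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:undef}]
Fix $\sigma$, and let $\sigma^\circ$ be as in Proposition~\ref{prop:unique}. Let $\tau(r,a)$ be the formula of set theory saying: $r$ is a formula of set theory whose only free variable is $v_0$, and the family $0\mapsto a$ has a code $(H,\bar c,x)$ such that $\sigma^\circ$ holds of the triple consisting of $H$, $r^0$ and the assignment $\bar c^0\mapsto\bar c$, $x_0^0\mapsto x$ restricted to $\mathrm{Fv}(r^0)$. Let $\psi(v_0)$ be the standard formula $\neg\tau(v_0,v_0)$.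

Work in $\mathrm{ZFC}+\mathrm{NM}$ and suppose $\exists p\,\mathrm{Ob}_\sigma(p)$. Then $\sigma^\circ$ defines a satisfaction class, and $\tau(r,a)$ is equivalent to $\mathrm{Tr}(r,\{(v_0,a)\})$ for formulas $r$ with $v_0$ as only free variable. By Proposition~\ref{prop:tr} and \eqref{eq:T}, $\tau(\ulcorner\psi\urcorner,a)\leftrightarrow\psi(a)$ for all $a$. For $a=\ulcorner\psi\urcorner$ we obtain
\[
\psi(a)\leftrightarrow\neg\tau(\ulcorner\psi\urcorner,a)\leftrightarrow\neg\psi(a),
\]
a contradiction. So $\mathrm{ZFC}+\mathrm{NM}$ proves $\neg\exists p\,\mathrm{Ob}_\sigma(p)$.

If ZFC proved $\exists p\,\mathrm{Ob}_\sigma(p)$, then $\mathrm{ZFC}+\mathrm{NM}$ would be inconsistent. But the consistency of ZFC implies that of $\mathrm{ZFC}+V{=}L$, by G\"odel's theorem, and $V{=}L$ implies NM, by Scott's theorem \cite{Scott}.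
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strength}]
(a) Read $\models$ through the unfolding. For each standard $\varphi$ and each standard $k$, we claim that $\mathrm{ZFC}+\mathrm{NM}$ proves: for every assignment $a$ for $\varphi$ and every code $(H,\bar c,\bar x)$ of $a$, $H\models\varphi^k(\bar c,\bar x)$ iff $\varphi(a)$. The proof is by induction on $\varphi$ in the metatheory, for all $k$ at once. The atomic and Boolean cases are those in the proof of Proposition~\ref{prop:tr}, with $\varphi(a)$ in place of $\mathrm{Tr}(\varphi,a)$, and the quantifier case is Lemma~\ref{lem:quant} with $B=\{a':\varphi(a')\}$.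

For a sentence $\theta$ put
\[
\theta^+:\quad\Diamond\exists\bar c^0\,\bigl(\mathrm{Full}(\bar c^0)\wedge\theta^0\bigr).
\]
By Lemma~\ref{lem:full}(a), the pairs $(H,\bar c)$ with $H\models\mathrm{Full}(\bar c)$ are exactly the codes of the empty family. At each of them $\theta^0$ has the truth value of $\theta$, such codes exist, and every graph extends $\emptyset$. Hence $\theta\leftrightarrow(\emptyset\models\theta^+)$.

The modal theory of the empty graph in $W$ is the set of standard modal sentences $\varphi$ such that $W$ satisfies the sentence $\varphi^*$ stating that $\varphi^\flat$ holds when $g$ is the empty graph. The recursive map $\varphi\mapsto\varphi^*$ reduces it to the theory of $W$, and $\theta\mapsto\theta^+$ is the reduction in the other direction.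

(b) If $S$ is a satisfaction class, then $\mathrm{Tr}$ from Proposition~\ref{prop:tr} is first-order definable from $S$, hence a class. The converse does not use NM. Let $\mathrm{Tr}$ be a truth predicate. The recursion defining $\varphi^\flat$ makes sense inside the theory for all $\varphi\in\mathcal L_\sim^\Diamond$. Let $S$ be the class of triples $(G,\varphi,s)$ such that $\mathrm{Tr}$ holds of $\varphi^\flat$ under $g\mapsto G$, $\tilde v\mapsto s(v)$. As in \eqref{eq:T}, $\mathrm{Tr}$ evaluates $\mathrm{Vert}$, $\mathrm{Adj}$ and $\mathrm{Ext}$ correctly, whichever variables $\tilde v$ occur in them. Each clause for $S$ now follows from a fixed number of clauses for $\mathrm{Tr}$. For instance, $(G,\Diamond\varphi,s)\in S$ iff there is a set $H$ with $\mathrm{Ext}(G,H)$ such that $\exists g\,(g=h\wedge\varphi^\flat)$ is true under $h\mapsto H$, $\tilde v\mapsto s(v)$; as $h$ is not free in $\varphi^\flat$, the last condition says that $(H,\varphi,s)\in S$. For $\Box$ two negations are added, and for $\exists v$ the conjunct $\mathrm{Vert}(g,\tilde v)$ restricts the witness to the vertices of $G$.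
\end{proof}

\section{Locality and Vop\v{e}nka cardinals}\label{sec:vop}

We return to the first guess of the introduction. Let $\mu$ be an inaccessible cardinal, that is, an uncountable regular strong limit cardinal; then $V_\mu\models\mathrm{ZFC}$. Since $V_\mu$ is a set, ordinary recursion on formulas gives the set $A$ of triples in $V_\mu$ that obeys Definition~\ref{def:sat} with the modal clauses ranging over graphs in $V_\mu$. All formulas lie in $V_\omega$, so $A$ obeys all clauses as computed in $V_\mu$. The question is whether $A$ is definable \emph{in} $V_\mu$.

The set $A$ is invariant under isomorphism: if $\iota\colon G\to G'$ is an isomorphism of graphs in $V_\mu$, then $(G,\varphi,a)\in A$ iff $(G',\varphi,\iota\circ a)\in A$. This follows by induction on $\varphi$. In the modal cases one uses that for every $H\sqsupseteq G$ in $V_\mu$ the map $\iota$ extends to an isomorphism of $H$ with some $H'\sqsupseteq G'$ in $V_\mu$, obtained by renaming the vertices of $H\setminus G$ to sets in $V_\mu$ outside $G'$; the same holds for $\iota^{-1}$.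

\begin{definition}
Let $\kappa<\mu$ be an infinite cardinal. A triple $(G,\varphi,a)\in V_\mu$ is \emph{$\kappa$-locally possible} if $(G{\restriction}K,\Diamond\varphi,a)\in A$ for all $K\subseteq G$ with $|K|<\kappa$ and $\mathrm{ran}(a)\subseteq K$. The triple is \emph{$\kappa$-bad} if it is $\kappa$-locally possible but $(G,\Diamond\varphi,a)\notin A$. The set $A$ is \emph{$\kappa$-local} if no triple in $V_\mu$ is $\kappa$-bad.
\end{definition}

If $(G,\Diamond\varphi,a)\in A$, the triple is $\kappa$-locally possible for every $\kappa$, because an extension of $G$ is an extension of $G{\restriction}K$. So $\kappa$-locality says that $(G,\Diamond\varphi,a)\in A$ iff $(G,\varphi,a)$ is $\kappa$-locally possible. Example~\ref{ex:nonlocal}, carried out in $V_\mu$, is an $\omega$-bad triple.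

\subsection*{Locality gives definability}
Let $\kappa$ be an infinite cardinal, $P$ a set and $G$ a graph. For a modal formula $\psi$ and an assignment $b$ for $\psi$ in $G$ consider the condition
\begin{itemize}
\item[$(\dagger)_{\psi,b}$] for every $K\subseteq G$ with $|K|<\kappa$ and $\mathrm{ran}(b)\subseteq K$, and every injection $h\colon K\to\kappa$, we have $(h[G{\restriction}K],\Diamond\psi,h\circ b)\in P$,
\end{itemize}
where $h[G{\restriction}K]$ is the graph on $h[K]$ that makes $h$ an isomorphism. Let $\sigma(p,x)$ say: $p=(\kappa,P)$ with $\kappa$ an infinite cardinal, $x=(G,\varphi,a)$ is a triple, and $\mathrm{ev}(\varphi,a)=1$ for the unique function $\mathrm{ev}$ with the following properties. Its domain is the set of pairs $(\psi,b)$ with $\psi$ a subformula of $\varphi$ and $b$ an assignment for $\psi$ in $G$; its values lie in $\{0,1\}$; it obeys the atomic, Boolean and quantifier clauses in $G$; $\mathrm{ev}(\Diamond\psi,b)=1$ iff $(\dagger)_{\psi,b}$ holds; and $\mathrm{ev}(\Box\psi,b)=1$ iff $(\dagger)_{\neg\psi,b}$ fails. This is a set recursion for each $G$, because $(\dagger)$ consults the table $P$ instead of other graphs.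

\begin{proposition}\label{prop:local}
If $\mu$ is inaccessible and $A$ is $\kappa$-local for some infinite cardinal $\kappa<\mu$, then $V_\mu\models\exists p\,\mathrm{Ob}_\sigma(p)$.
\end{proposition}

\begin{proof}
Let $P$ be the set of triples $(G_0,\Diamond\psi,b)\in A$ such that the vertex set of $G_0$ is a subset of $\kappa$ of size less than $\kappa$. Then $P\subseteq V_{\kappa+\omega}$, so $p=(\kappa,P)\in V_\mu$. Let $G\in V_\mu$. For $K$ and $h$ as in $(\dagger)_{\psi,b}$, invariance under isomorphism shows that $(h[G{\restriction}K],\Diamond\psi,h\circ b)\in P$ iff $(G{\restriction}K,\Diamond\psi,b)\in A$, and each such $K$ has an injection into $\kappa$. So $(\dagger)_{\psi,b}$ holds iff $(G,\psi,b)$ is $\kappa$-locally possible, which by locality means $(G,\Diamond\psi,b)\in A$. By the clauses for $\Box$, $\Diamond$ and $\neg$, we have $(G,\Box\psi,b)\in A$ iff $(G,\Diamond\neg\psi,b)\notin A$, that is, iff $(\dagger)_{\neg\psi,b}$ fails. By induction on $\psi$, $\mathrm{ev}(\psi,b)=1$ iff $(G,\psi,b)\in A$. The function $\mathrm{ev}$ and all the sets $K$ and $h$ belong to $V_\mu$, so $\sigma(p,\cdot)$ defines $A$ in $V_\mu$.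
\end{proof}

\begin{remark}
If $\mu$ is inaccessible and $V_\mu\models\mathrm{NM}$, then $V_\mu\models\neg\exists p\,\mathrm{Ob}_\sigma(p)$ by Theorem~\ref{thm:undef}, so $A$ is not $\kappa$-local for any infinite $\kappa<\mu$. Some large-cardinal assumption is therefore needed for locality.
\end{remark}

\subsection*{Vop\v{e}nka cardinals give locality}
An elementary embedding plays the role that compactness played for first-order formulas. Let $j$ be an embedding that respects $A$ and first moves $\kappa$. If $(G,\varphi,a)$ is $\kappa$-locally possible, then $(j(G),\varphi,j(a))$ is $j(\kappa)$-locally possible. If $|G|<j(\kappa)$, one of the small subgraphs of $j(G)$ is the pointwise image of $G$, a copy of $G$ itself. This excludes $\kappa$-bad triples of size below $j(\kappa)$. Applying $j$ to this very statement extends the range to $j(j(\kappa))$, and so on. The remaining difficulty is to see that these bounds eventually pass the size of a bad triple, and this is where we use Kunen's theorem \cite{Kunen}, \cite[Cor.~23.14]{Kanamori}: for no ordinal $\delta$ is there a nontrivial elementary embedding $V_{\delta+2}\to V_{\delta+2}$.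

Recall that $\beth_0=\omega$, $\beth_{\xi+1}=2^{\beth_\xi}$, $\beth_\lambda=\sup_{\xi<\lambda}\beth_\xi$ for limit $\lambda$, and $|V_{\omega+\xi}|=\beth_\xi$.

\begin{lemma}\label{lem:vop}
If $\mu$ is a Vop\v{e}nka cardinal, then $A$ is $\kappa$-local for some infinite cardinal $\kappa<\mu$.
\end{lemma}

\begin{proof}
Suppose not. For each infinite cardinal $\kappa<\mu$ let $\nu_\kappa<\mu$ be least such that $V_{\nu_\kappa}$ contains a $\kappa$-bad triple.

\emph{The structures.} We want levels $V_\gamma$ that contain a $\kappa$-bad triple for each $\kappa<\gamma$ and only graphs of size below $\gamma$. Let $D$ be the set of $\gamma<\mu$ with $\gamma=\beth_\gamma$ and $\nu_\kappa<\gamma$ for all infinite cardinals $\kappa<\gamma$. It is unbounded in $\mu$: given $\xi_0<\mu$, choose $\xi_{n+1}<\mu$ above $\xi_n$, $\beth_{\xi_n}$ and all $\nu_\kappa$ with $\kappa\le\xi_n$, which is possible as $\mu$ is inaccessible; then $\gamma=\sup_n\xi_n<\mu$ satisfies $\gamma\le\beth_\gamma=\sup_n\beth_{\xi_n}\le\gamma$, so $\gamma\in D$. Each $\gamma\in D$ is an uncountable cardinal. If $\gamma\in D$ and $G\in V_\gamma$, the vertex set of $G$ is contained in $V_\xi\subseteq V_{\omega+\xi}$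 for some $\xi<\gamma$, so
\begin{equation}\label{eq:size}
|G|\le\beth_\xi<\beth_\gamma=\gamma .
\end{equation}
Choose $\gamma_\alpha\in D$ for $\alpha<\mu$, strictly increasing, with $\gamma_\alpha>\alpha$, and let
\[
M_\alpha=(V_{\gamma_\alpha+\omega},\in,A\cap V_{\gamma_\alpha},\alpha,\gamma_\alpha).
\]
These are pairwise distinct structures in $V_\mu$ for a signature with one binary relation, one predicate and two constants. The constant $\alpha$ will force the embedding to move an ordinal below $\gamma_\alpha$, and the $\omega$ extra levels make countable sequences cofinal in $\gamma_\alpha$ available. Since $\gamma_\alpha+\omega$ is a limit ordinal, $M_\alpha$ contains all subsets of its elements and all functions between them; so it computes ordinals, cardinals, the relation $|x|<\lambda$ and the levels $V_\xi$ correctly.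

\emph{The embedding.} Let $j\colon M_\alpha\to M_\beta$ be elementary with $\alpha\ne\beta$. On ordinals $j$ is strictly increasing, so $j(\xi)\ge\xi$. As $j(\alpha)=\beta$, we get $\alpha<\beta$, and $j(\gamma_\alpha)=\gamma_\beta>\gamma_\alpha$. For a finite set $x=\{y_1,\dots,y_n\}$ elementarity gives $j(x)=\{j(y_1),\dots,j(y_n)\}$. Hence $j$ fixes all hereditarily finite sets, in particular all formulas, and $j(a)=j\circ a$ for assignments $a$. Also $j(\omega)=\omega$, the least limit ordinal. Let $\kappa$ be the least ordinal moved by $j$; then $\omega<\kappa\le\alpha<\gamma_\alpha$. It is a cardinal: if $f\colon\lambda\to\kappa$ were onto with $\lambda<\kappa$, then $j(f)\colon\lambda\to j(\kappa)$ would be onto, yet $j(f)(\xi)=j(f(\xi))=f(\xi)<\kappa<j(\kappa)$ for all $\xi<\lambda$.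

Let $\kappa_0=\kappa$, and $\kappa_{m+1}=j(\kappa_m)$ as long as $\kappa_m<\gamma_\alpha$. The $\kappa_m$ are cardinals below $\gamma_\beta$, and they increase strictly, since $\kappa_0<\kappa_1$ and $j$ preserves order. For $\epsilon\in\{\alpha,\beta\}$ and infinite cardinals $\lambda,\theta<\mu$, let $\mathrm{Loc}_\epsilon(\lambda,\theta)$ say that no triple $(G,\varphi,a)$ with $G\in V_{\gamma_\epsilon}$ and $|G|<\theta$ is $\lambda$-bad. If $G\in V_{\gamma_\epsilon}$, all triples $(G{\restriction}K,\Diamond\varphi,a)$ lie in $V_{\gamma_\epsilon}$, as $\gamma_\epsilon$ is a limit ordinal above $\omega$. So for $\lambda,\theta<\gamma_\epsilon$ both ``$(G,\varphi,a)$ is $\lambda$-locally possible'' and $\mathrm{Loc}_\epsilon(\lambda,\theta)$ are expressed in $M_\epsilon$, by formulas that do not depend on $\epsilon$.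

\emph{Claim: if $\kappa_m<\gamma_\alpha$, then $\mathrm{Loc}_\alpha(\kappa,\kappa_{m+1})$.} Let $G\in V_{\gamma_\alpha}$ with $|G|<\kappa_{m+1}$, and let $(G,\varphi,a)$ be $\kappa$-locally possible. We show $(G,\Diamond\varphi,a)\in A$ by induction on $m$.

Let $m=0$. By elementarity, $(j(G),\varphi,j\circ a)$ is $\kappa_1$-locally possible. Let $K'=\{j(w):w\in G\}$. It is a set of vertices of $j(G)$ of size $|G|<\kappa_1$ that contains $\mathrm{ran}(j\circ a)$, so $(j(G){\restriction}K',\Diamond\varphi,j\circ a)\in A$. Vertices $w,w'$ are adjacent in $G$ iff $j(w),j(w')$ are adjacent in $j(G)$, so $j$ restricts to an isomorphism $G\to j(G){\restriction}K'$. Invariance gives $(G,\Diamond\varphi,a)\in A$.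

Let $m\ge1$. By induction $\mathrm{Loc}_\alpha(\kappa,\kappa_m)$ holds, and since $\kappa,\kappa_m<\gamma_\alpha$ we may apply $j$ to get $\mathrm{Loc}_\beta(\kappa_1,\kappa_{m+1})$. Let $K_1\subseteq G$ with $|K_1|<\kappa_1\le\kappa_m$ and $\mathrm{ran}(a)\subseteq K_1$. The triple $(G{\restriction}K_1,\varphi,a)$ is $\kappa$-locally possible, because its small subgraphs are small subgraphs of $G$. By $\mathrm{Loc}_\alpha(\kappa,\kappa_m)$, $(G{\restriction}K_1,\Diamond\varphi,a)\in A$. So $(G,\varphi,a)$ is $\kappa_1$-locally possible. As $G\in V_{\gamma_\alpha}\subseteq V_{\gamma_\beta}$ and $|G|<\kappa_{m+1}$, $\mathrm{Loc}_\beta(\kappa_1,\kappa_{m+1})$ gives $(G,\Diamond\varphi,a)\in A$. This proves the claim.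

\emph{Case 1: $\kappa_m<\gamma_\alpha\le\kappa_{m+1}$ for some $m$.} By \eqref{eq:size} every graph in $V_{\gamma_\alpha}$ has size below $\kappa_{m+1}$, so by the claim no triple with $G\in V_{\gamma_\alpha}$ is $\kappa$-bad. But $\kappa<\gamma_\alpha\in D$ gives $\nu_\kappa<\gamma_\alpha$, so $V_{\gamma_\alpha}$ contains a $\kappa$-bad triple together with its graph, a contradiction.

\emph{Case 2: $\kappa_m<\gamma_\alpha$ for all $m$.} Let $\delta=\sup_m\kappa_m\le\gamma_\alpha$. The sequence $\langle\kappa_m:m<\omega\rangle$ is a subset of $V_{\gamma_\alpha}$, hence an element of $M_\alpha$. Its image under $j$ is the sequence with domain $j(\omega)=\omega$ and $m$-th term $j(\kappa_m)=\kappa_{m+1}$. So $j(\delta)=\sup_m\kappa_{m+1}=\delta$. Since $j$ moves $\gamma_\alpha$, we have $\delta<\gamma_\alpha$. Then $V_{\delta+2}\in M_\alpha$ and $j(V_{\delta+2})=V_{j(\delta)+2}=V_{\delta+2}$, so $j$ maps $V_{\delta+2}$ into itself. The restriction is elementary: $V_{\delta+2}\models\chi(\bar y)$ is expressed in $M_\alpha$ by bounding the quantifiers of $\chi$ by the parameter $V_{\delta+2}$, and $j$ turns this into $V_{\delta+2}\models\chi(j(\bar y))$. It is nontrivial,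 as it moves $\kappa<\delta$. This contradicts Kunen's theorem.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vop}]
Let $\sigma$ be the formula defined before Proposition~\ref{prop:local}, and let $\mu$ be Vop\v{e}nka. Then $V_\mu\models\mathrm{ZFC}$ since $\mu$ is inaccessible, and $V_\mu\models\exists p\,\mathrm{Ob}_\sigma(p)$ by Lemma~\ref{lem:vop} and Proposition~\ref{prop:local}. Proposition~\ref{prop:unique}, applied in $V_\mu$, removes the parameter. If $W$ is a model of ZFC with a Vop\v{e}nka cardinal $\mu$, then $V_\mu^W$ is a model of $\mathrm{ZFC}+\exists p\,\mathrm{Ob}_\sigma(p)$, so ZFC does not refute $\exists p\,\mathrm{Ob}_\sigma(p)$. Since ZFC is then consistent, it does not prove $\exists p\,\mathrm{Ob}_\sigma(p)$ either, by Theorem~\ref{thm:undef}.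
\end{proof}

\begin{thebibliography}{9}

\bibitem{HW}
Joel David Hamkins and Wojciech Aleksander Wo{\l}oszyn, \emph{Modal model theory}, arXiv:2009.09394 (2020).

\bibitem{Kanamori}
Kanamori, \emph{The Higher Infinite}.

\bibitem{Kunen}
Kunen (1971).

\bibitem{Scott}
Scott (1961).

\end{thebibliography}
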